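\title{Mean Ramsey--Tur\'an numbers of cliques with two colors on average}

\begin{abstract}
An edge coloring of a graph is $2$-mean if a vertex is incident, on average, with at most two colors. We prove that for all $m\ge 3$ and $n\ge 1$ the largest number of edges of a $2$-mean colored graph on $n$ vertices without a monochromatic $K_m$ is the number of edges of the Tur\'an graph $T(n,r)$, where $r=R(K_m,2)-1$. This is the same value as for colorings with two colors. For $n\ge r$ the extremal colored graphs are exactly the $2$-colorings of $T(n,r)$ without a monochromatic $K_m$, and the value increases once the mean is allowed to reach $2+2/n$ and $n>r$. The proof gives each vertex a weight that depends on the number of its colors, bounds the sum of the squared weights in every clique, and averages over a random clique. An integrality argument then gives the exact value.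
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite, undirected and simple. In an edge-colored graph, a color is \emph{incident} with a vertex $v$ if it appears on an edge at $v$, and $c(v)$ denotes the number of colors incident with $v$. A graph is \emph{$k$-colored} if at most $k$ colors appear on its edges. For a real number $\rho\ge1$, a coloring of a graph on $n$ vertices is \emph{$\rho$-mean} if $\sum_v c(v)\le\rho n$. A $k$-colored graph has $c(v)\le k$ for all $v$, so it is $k$-mean colored. The converse is far from true: a $k$-mean coloring may use any number of colors in total, and some vertices may see more than $k$ colors if others see fewer.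

Let $H$ be a graph. The \emph{Ramsey number} $R(H,k)$ is the least $N$ such that every $k$-coloring of the edges of $K_N$ contains a monochromatic copy of $H$, and the \emph{Ramsey--Tur\'an number} $RT(n,H,k)$ is the largest number of edges of a $k$-colored graph on $n$ vertices without a monochromatic copy of $H$. The numbers $R(H,\rho\text{-mean})$ and $RT(n,H,\rho\text{-mean})$ are defined in the same way with $\rho$-mean colorings in place of $k$-colorings. In particular $RT(n,H,k)\le RT(n,H,k\text{-mean})$.

The \emph{Tur\'an graph} $T(n,r)$ is the complete $r$-partite graph on $n$ vertices whose classes are as equal in size as possible; classes may be empty, so that $T(n,r)=K_n$ for $n\le r$. It has $t(n,r)$ edges. Tur\'an's theorem states that a graph on $n$ vertices without $K_{r+1}$ has at most $t(n,r)$ edges, with equality only for $T(n,r)$.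

For cliques, the ordinary Ramsey--Tur\'an number reduces to the Ramsey number:
\[
RT(n,K_m,k)=t(n,r)\qquad\text{with } r=R(K_m,k)-1 .
\]
Indeed, a $k$-colored graph without a monochromatic $K_m$ contains no $K_{r+1}$, and Tur\'an's theorem gives the upper bound. For the lower bound, fix a $k$-coloring of the complete graph on $\{1,\dots,r\}$ without a monochromatic $K_m$, and give every edge of $T(n,r)$ between the classes $i$ and $j$ the color of $ij$. The vertices of a clique of $T(n,r)$ lie in distinct classes, so no monochromatic $K_m$ arises. We call this a \emph{blow-up coloring} of $T(n,r)$.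

Does the freedom of a $2$-mean coloring allow more edges than a $2$-coloring? The problem, which comes from Yuster's paper \cite{Yuster}, is to decide whether $RT(n,K_m,2\text{-mean})=RT(n,K_m,2)$ for all $m\ge3$ and all $n$. We show that this is so.

\begin{theorem}\label{thm:main}
For every $m\ge3$ and every $n\ge1$,
\[
RT(n,K_m,2\text{-mean})=RT(n,K_m,2)=t(n,R(K_m,2)-1).
\]
\end{theorem}

Write $r=R(K_m,2)-1$. For $n\le r$ all three numbers equal $\binom n2$. For $n=r+1$ we have $t(n,r)=\binom n2-1$, and the theorem says that every $2$-mean coloring of $K_{r+1}$ contains a monochromatic $K_m$. This is the known equality $R(K_m,2\text{-mean})=R(K_m,2)$, which our proof does not use. For larger $n$ the argument by Tur\'an's theorem breaks down, because a subgraph of a $2$-mean colored graph need not be $2$-mean colored, and large cliques can occur.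

\begin{example}\label{ex:ten}
Let $m=3$. Then $r=5$, and $K_5$ splits into two $5$-cycles, which gives the \emph{pentagon coloring}, a $2$-coloring without a monochromatic triangle. Let $A$ be a set of five pairwise non-adjacent vertices, let $B$ be a copy of $K_5$ with the pentagon coloring in blue and green, and join $A$ to $B$ by all $25$ edges, colored red. There is no monochromatic triangle, and $c=1$ on $A$ and $c=3$ on $B$, so the coloring is $2$-mean. Every vertex of $A$ forms a $K_6$ with $B$. The graph has $35$ edges, while $t(10,5)=40$.
\end{example}

The example also indicates why one expects the theorem: an extra color at one vertex must be paid for by a missing color at another vertex, and the exchange is unfavorable. Take the blow-up of the pentagon coloring with $5\mid n$, in which every vertex has $2n/5$ edges of each color. A third color on $k\le n/5$ vertices of one class adds a triangle-free graph with at most $k^2/4$ edges. To restore the mean by deleting one color at each of $k$ vertices, we delete at least $\frac12\cdot k\cdot\frac{2n}5\ge k^2$ edges. The proof has to turn this comparison into an exact inequality for colored graphs that are not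 close to $T(n,r)$.

The method also determines the extremal colored graphs.

\begin{theorem}\label{thm:extremal}
Let $m\ge3$ and $n\ge r=R(K_m,2)-1$. Let $G$ be a $2$-mean colored graph on $n$ vertices without a monochromatic $K_m$ and with $e(G)=t(n,r)$. Then $G\cong T(n,r)$, exactly two colors are used, and every vertex is incident with both. Hence the extremal $2$-mean colored graphs are exactly the $2$-colorings of $T(n,r)$ without a monochromatic $K_m$.
\end{theorem}

The value $\rho=2$ is the exact threshold for Theorem~\ref{thm:main}.

\begin{theorem}\label{thm:threshold}
Let $m\ge3$ and $r=R(K_m,2)-1$.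
\begin{enumerate}
\item[(a)] If $2\le\rho<2+\frac1n$, then $RT(n,K_m,\rho\text{-mean})=t(n,r)$.
\item[(b)] If $n\ge r+1$ and $\rho\ge2+\frac2n$, then $RT(n,K_m,\rho\text{-mean})>t(n,r)$.
\item[(c)] For fixed $\rho>2$ there is $\varepsilon=\varepsilon(\rho,m)>0$ such that $RT(n,K_m,\rho\text{-mean})\ge t(n,r)+\varepsilon n^2$ for all large $n$.
\end{enumerate}
\end{theorem}

Let $\omega(H)$ be the largest order of a clique in $H$ and $\chi(H)$ the chromatic number of $H$. Together with a result of Yuster \cite{Yuster}, which is used nowhere else in the paper, Theorem~\ref{thm:main} gives the following asymptotic value.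

\begin{corollary}\label{cor:H}
For every graph $H$ with $\omega(H)=\chi(H)=m\ge3$,
\[
RT(n,H,2\text{-mean})=\Big(1-\frac1{R(K_m,2)-1}\Big)\frac{n^2}2+o(n^2).
\]
\end{corollary}

Section~\ref{sec:weights} reduces the problem to an inequality for weighted cliques, and Section~\ref{sec:triangles} carries out the whole proof for $m=3$, where this reduction is already exact. Sections~\ref{sec:local} and~\ref{sec:cliques} prove the clique inequality for $m\ge4$, and Section~\ref{sec:integrality} refines the reduction so that it is exact for every $m$. The remaining results are proved in Sections~\ref{sec:extremal} and~\ref{sec:threshold}.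

\section{Random cliques and weights}\label{sec:weights}

From now on $m\ge3$ is fixed and $r=R(K_m,2)-1$. A red/blue coloring of a complete graph is \emph{good} if it has no monochromatic $K_m$; a good coloring has at most $r$ vertices. We use the values $R(K_3,2)=6$ and $R(K_4,2)=18$ of Greenwood and Gleason \cite{GG}. Thus $r=5$ for $m=3$, and $r\ge17$ for $m\ge4$, since a coloring of $K_{17}$ without a monochromatic $K_4$ is good for every $m\ge4$.

Up to Section~\ref{sec:extremal}, $G$ is a $2$-mean colored graph on $n$ vertices without a monochromatic $K_m$. By Section~\ref{sec:intro}, Theorem~\ref{thm:main} amounts to the inequality $e(G)\le t(n,r)$. A vertex $v$ is \emph{$j$-colored} if $c(v)=j$; the $0$-colored vertices are the isolated ones.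

\subsection*{Counting non-neighbors}
Put $d(v)=n-\deg(v)$. This positive integer counts $v$ together with its non-neighbors, and
\begin{equation}\label{eq:edges}
2e(G)=n^2-\sum_v d(v).
\end{equation}
Write $n=qr+s$ with $0\le s<r$. The graph $T(n,r)$ has $r-s$ classes of size $q$ and $s$ classes of size $q+1$, and there $n-\deg(v)$ is the size of the class of $v$. Hence
\begin{equation}\label{eq:turan}
n^2-2t(n,r)=(r-s)q^2+s(q+1)^2=rq^2+(2q+1)s=(2q+1)n-rq(q+1).
\end{equation}
Subtracting $n^2/r=rq^2+2qs+s^2/r$ from the third expression gives
\begin{equation}\label{eq:rounding}
\Big(1-\frac1r\Big)\frac{n^2}2-t(n,r)=\frac{s(r-s)}{2r}.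
\end{equation}

\subsection*{The random clique}
We need a lower bound on $\sum_v d(v)$, and the hypothesis on monochromatic $K_m$ gives information about cliques. The Caro--Wei argument connects the two.

\begin{lemma}\label{lem:random}
Order $V(G)$ uniformly at random, and let $K$ be the set of vertices that precede all their non-neighbors. Then $K$ is a non-empty clique and $\mathbb P(v\in K)=1/d(v)$ for every $v$. Hence $\mathbb E\big[\sum_{v\in K}h(v)\big]=\sum_v h(v)/d(v)$ for every real function $h$ on $V(G)$.
\end{lemma}

\begin{proof}
The first vertex of the order lies in $K$. If two vertices of $K$ were non-adjacent, each would precede the other. A vertex $v$ lies in $K$ if and only if it comes first among itself and its $d(v)-1$ non-neighbors, which has probability $1/d(v)$. The last statement is linearity of expectation.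
\end{proof}

If $G$ has no $K_{r+1}$, then $h=1$ gives $\sum_v1/d(v)\le r$, and the Cauchy--Schwarz inequality gives $n^2\le r\sum_vd(v)$, which is Tur\'an's bound up to the error \eqref{eq:rounding}. In Example~\ref{ex:ten} this fails, since $\sum_v1/d(v)=5\cdot\frac15+5\cdot1=6>r$. The remedy is to let vertices with many colors count less and vertices with few colors count more. For a function $w\colon V(G)\to[0,\infty)$ and a set $S$ of vertices put
\[
W=\sum_v w(v),\qquad f(S)=\sum_{v\in S}w(v)^2 .
\]

\begin{lemma}\label{lem:cs}
Suppose that $W\ge n$ and that $f(S)\le r$ for every clique $S$ of $G$. Then $e(G)\le(1-\frac1r)\frac{n^2}2$.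
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:random}, $\sum_v w(v)^2/d(v)=\mathbb E[f(K)]\le r$. By the Cauchy--Schwarz inequality,
\[
n^2\le W^2\le\Big(\sum_v\frac{w(v)^2}{d(v)}\Big)\Big(\sum_v d(v)\Big)\le r\sum_v d(v),
\]
and \eqref{eq:edges} gives the bound.
\end{proof}

\subsection*{Choosing the weights}
The only global information on the numbers $c(v)$ is the linear inequality $\sum_v c(v)\le2n$, so we take a weight that is linear in $c(v)$ and equal to $1$ on $2$-colored vertices. For a slope $\lambda\ge0$ let
\[
w_\lambda(v)=\max\big(0,\,1+\lambda(2-c(v))\big).
\]
The truncation at $0$ keeps $w_\lambda(v)^2$ from growing again when $c(v)$ is large, and it can only increase the total weight: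
\begin{equation}\label{eq:W}
W\ge\sum_v\big(1+\lambda(2-c(v))\big)=n+\lambda\Big(2n-\sum_vc(v)\Big)\ge n .
\end{equation}
This is the only place where the $2$-mean hypothesis is used. What remains is the \emph{clique inequality} $f(S)\le r$, a statement about a single clique, and the absence of monochromatic $K_m$ enters only there.

Two small graphs show which slopes are possible for $m=3$. A single edge has two $1$-colored ends, which requires $2(1+\lambda)^2\le5$ and excludes $\lambda=1$. Next, take the pentagon coloring of $K_5$, replace a vertex by two copies joined in a third color, and add an isolated vertex. This graph on $7$ vertices has no monochromatic triangle and $\sum_v c(v)=4\cdot 2+2\cdot3=14$. Its clique $K_6$ requires $4+2(1-\lambda)^2\le5$ when $\lambda\le1$, which excludes $\lambda=0$. The slope $\lambda=\frac12$ passes both tests, with the values $\frac92$ and $\frac92$. In Example~\ref{ex:ten} it gives weight $\frac32$ on $A$ and $\frac12$ on $B$, so $W=10$, and each $K_6$ has $f=\frac94+\frac54=\frac72\le5$.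

For $m\ge4$ we take $\lambda=1$. Then every vertex with three or more colors has weight $0$, and we need no bound on cliques of such vertices in terms of $r$. The price is that an isolated vertex contributes $9$ and a $1$-colored vertex contributes $4$ to $f$, which is affordable when $r\ge17$.

\section{The case of triangles}\label{sec:triangles}

Let $m=3$, $r=5$ and $w=w_{1/2}$. Then
\[
\begin{array}{c|ccccc}
c(v)&0&1&2&3&\ge4\\ \hline
w(v)&2&3/2&1&1/2&0\\
w(v)^2&4&9/4&1&1/4&0
\end{array}
\]
To bound $f$ on a clique $Z$, we fix a vertex $v\in Z$ and split $Z\setminus\{v\}$ according to the color of the edge to $v$. Let $N_i(v)$ be the set of vertices of $Z$ joined to $v$ in color $i$. The color $i$ is incident with every vertex of $N_i(v)$, but it appears on no edge inside $N_i(v)$, since such an edge would close a triangle of color $i$. So every vertex of $N_i(v)$ has lost one of its colors for use inside $N_i(v)$. The next lemma measures the effect.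

\begin{lemma}\label{lem:nbhd}
Let $m=3$. Let $S$ be a clique of $G$ without $1$-colored vertices, and let $i$ be a color that is incident with every vertex of $S$ and appears on no edge inside $S$. Then:
\begin{enumerate}
\item[(a)] $f(S)\le2$;
\item[(b)] if $S$ contains a vertex with $c\ge3$, then $f(S)\le\frac32$;
\item[(c)] if $S$ contains no $2$-colored vertex, then it contains at most five $3$-colored vertices.
\end{enumerate}
\end{lemma}

\begin{proof}
We first observe the following: \emph{if $u\in S$, $x\ne i$ is a color, and $U$ is the set of $3$-colored vertices of $S$ joined to $u$ in color $x$, then $|U|\le2$.} Indeed, both $i$ and $x$ are incident with every vertex of $U$ and neither appears inside $U$. Each vertex of $U$ has exactly one further color, and an edge inside $U$ has the further color of both its ends. Three vertices of $U$ would therefore span a monochromatic triangle.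

All vertices of $S$ have $c\ge2$, so $f(S)=s_2+s_3/4$, where $s_j$ is the number of $j$-colored vertices of $S$.

Suppose $s_2\ge2$. Two $2$-colored vertices $u,u'$ are joined in a color $x\ne i$, so both have the color set $\{i,x\}$. A third vertex of $S$ would be joined to both in color $x$, giving a triangle of color $x$. So $S=\{u,u'\}$ and $f(S)=2$; in this case $S$ has no vertex with $c\ge3$.

Suppose $s_2=1$, and let $u$ be the $2$-colored vertex, with colors $i,x$. All other vertices of $S$ are joined to $u$ in color $x$. By the observation $s_3\le2$, and $f(S)\le\frac32$.

Suppose $s_2=0$. If $s_3\ge1$, let $u$ be $3$-colored with colors $i,x,y$. Every other $3$-colored vertex of $S$ is joined to $u$ in color $x$ or $y$, so $s_3\le1+2+2=5$ by the observation, and $f(S)\le\frac54$.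
\end{proof}

The clique inequality follows. We record the slack in each case, because Theorem~\ref{thm:extremal} depends on it.

\begin{lemma}\label{lem:clique3}
Let $m=3$. Every non-empty clique $Z$ of $G$ satisfies $f(Z)\le5$. More precisely, exactly one of the following holds.
\begin{enumerate}
\item[(i)] $Z$ is a single isolated vertex, and $f(Z)=4$.
\item[(ii)] $Z$ consists of two $1$-colored vertices, and $f(Z)=\frac92$.
\item[(iii)] $Z$ contains exactly one $1$-colored vertex, and $f(Z)\le\frac{17}4$.
\item[(iv)] All vertices of $Z$ have $c\ge2$, some vertex has $c\ge3$, and $f(Z)\le\frac92$.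
\item[(v)] All vertices of $Z$ are $2$-colored, and $f(Z)=|Z|\le5$.
\end{enumerate}
\end{lemma}

\begin{proof}
If $Z$ contains an isolated vertex, then $|Z|=1$ and (i) holds. If $Z$ contains two $1$-colored vertices, both have the color of the edge joining them, and a third vertex of $Z$ would form a monochromatic triangle with them; this is (ii). If $v$ is the only $1$-colored vertex of $Z$ and $i$ is its color, then $Z\setminus\{v\}=N_i(v)$, and Lemma~\ref{lem:nbhd}(a) gives $f(Z)\le\frac94+2=\frac{17}4$.

Now let all vertices of $Z$ have $c\ge2$. Suppose first that $Z$ has a $2$-colored vertex $v$, with colors $i,j$. Then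
\[
f(Z)=1+f(N_i(v))+f(N_j(v))\le1+2+2=5
\]
by Lemma~\ref{lem:nbhd}(a), which settles (v). If $Z$ also has a vertex with $c\ge3$, it lies in $N_i(v)$ or $N_j(v)$, and Lemma~\ref{lem:nbhd}(b) improves the bound to $1+2+\frac32=\frac92$. Suppose finally that $Z$ has no $2$-colored vertex. If it has no $3$-colored vertex either, then $f(Z)=0$. Otherwise let $v$ be $3$-colored. Each of the three sets $N_i(v)$ contains at most five $3$-colored vertices by Lemma~\ref{lem:nbhd}(c), so $Z$ contains at most $16$ of them, and $f(Z)\le4$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} for $m=3$]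
By \eqref{eq:W}, Lemma~\ref{lem:clique3} and Lemma~\ref{lem:cs}, $e(G)\le\frac25n^2$. By \eqref{eq:rounding}, $\frac25n^2-t(n,5)=s(5-s)/10\le\frac6{10}<1$. Since $e(G)$ and $t(n,5)$ are integers, $e(G)\le t(n,5)$.
\end{proof}

\section{Complete graphs with two colors at each vertex}\label{sec:local}

For $m\ge4$ the value of $r$ enters only through its definition, so every bound on a clique has to come from a good coloring that we construct. The first case is a clique of $2$-colored vertices, where $f(Z)=|Z|$. Such a clique may carry many colors, since different vertices may see different pairs. The next lemma shows that this does not help, and that it even costs a vertex.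

\begin{lemma}\label{lem:local}
Let $m\ge3$ and let $Q$ be an edge-colored complete graph without a monochromatic $K_m$. Suppose that each vertex $v$ is assigned a set $P(v)$ of two colors such that the color of every edge $uv$ lies in $P(u)\cap P(v)$. Then $|Q|\le r$. If the sets $P(v)$ are not all equal, then $|Q|\le r-1$.
\end{lemma}

\begin{proof}
If all $P(v)$ are equal, at most two colors are used and $|Q|\le r$. Otherwise we construct a good coloring on the vertices of $Q$ and one new vertex $z$, which gives $|Q|+1\le r$.

The sets $P(v)$ pairwise intersect, so two distinct ones may be named $\{1,2\}$ and $\{1,3\}$. Either every set contains $1$ (the \emph{star case}), or some set misses $1$. A set missing $1$ must contain $2$ and $3$, so it is $\{2,3\}$. A $2$-set with at most one element in $\{1,2,3\}$ is disjoint from one of $\{1,2\},\{1,3\},\{2,3\}$, so then these three are the only sets that occur (the \emph{triangle case}).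

\medskip\noindent\emph{Star case.}
Let $X_j=\{v:P(v)=\{1,j\}\}$; we call these sets \emph{groups}. Edges between different groups have color $1$. Recolor color $1$ red and all other colors blue. A blue clique with at least two vertices lies in one group $X_j$ and had color $j$, so this coloring of $Q$ is good; call it the \emph{old} coloring.

Pick $x\in X_2$ and $y\in X_3$. The idea is that $z$ can be replaced by $x$ or by $y$ in any monochromatic clique. Define the \emph{new} coloring as follows. Color $zx$ and $zy$ red. For $u\in Q\setminus\{x,y\}$, color $zu$ red if both $xu$ and $yu$ are red, and blue otherwise. Change the edge $xy$ from red to blue, and keep all other old colors.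

Let $Z$ be a red clique of the new coloring. It misses $x$ or $y$, by symmetry say $y$. If $z\notin Z$, then $Z$ is an old red clique. If $z\in Z$, then $(Z\setminus\{z\})\cup\{y\}$ is an old red clique of the same size: for $u\in Z\setminus\{z,x\}$ the edge $yu$ is red because $zu$ is red, and $yx$ was red in the old coloring. So $|Z|\le m-1$.

Let $Z$ be a blue clique of the new coloring with $|Z|\ge3$. It cannot contain both $x$ and $y$, because a third vertex $u$ has a red edge to one of them: $uy$ is red if $u\in X_2$, and $ux$ is red if $u=z$ or $u\in Q\setminus X_2$. So if $z\notin Z$, then $Z$ is an old blue clique. If $z\in Z$, then $x,y\notin Z$, and $Z\setminus\{z\}$ is an old blue clique with at least two vertices, hence contained in one group. Each of its vertices has a blue edge to $x$ or to $y$, so this group is $X_2$ or $X_3$, by symmetry say $X_2$. For $u\in Z\setminus\{z\}$ the edge $yu$ is then red, so $xu$ is blue, and $(Z\setminus\{z\})\cup\{x\}$ is an old blue clique of size $|Z|$. So $|Z|\le m-1$. Blue cliques with at most two vertices are harmless because $m\ge3$, and the new coloring is good.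

\medskip\noindent\emph{Triangle case.}
Let $X_{12},X_{13},X_{23}$ be the non-empty sets of vertices with $P(v)=\{1,2\},\{1,3\},\{2,3\}$. The edges between $X_{12}$ and $X_{13}$ have color $1$, those between $X_{12}$ and $X_{23}$ have color $2$, and those between $X_{13}$ and $X_{23}$ have color $3$. We shall make all edges leaving $X_{23}$ blue, except those to $z$. Then a blue clique inside $X_{23}$ combines with blue cliques both in $X_{12}$ and in $X_{13}$, and we must choose with care which color of $X_{23}$ becomes blue.

Let $\alpha$ be the largest size of a clique of color $2$ in $X_{12}$, let $\beta$ be the largest size of a clique of color $3$ in $X_{13}$, and let $\gamma_2,\gamma_3$ be the largest sizes of cliques of color $2$ and $3$ in $X_{23}$. A single vertex counts as a clique of any color, so all four numbers are at least $1$. Cliques of color $2$ in $X_{12}$ and in $X_{23}$ together form a clique of color $2$, and the same holds for color $3$ with $X_{13}$ in place of $X_{12}$. Hence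
\[
\alpha+\gamma_2\le m-1,\qquad\beta+\gamma_3\le m-1 .
\]
Adding, $(\beta+\gamma_2)+(\alpha+\gamma_3)\le2(m-1)$. Exchanging the names of the colors $2$ and $3$ exchanges the two brackets, so we may assume $\beta+\gamma_2\le m-1$. Then $\max(\alpha,\beta)\le m-1-\gamma_2$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\node[draw,circle] (a) at (0,0) {$X_{12}$};
\node[draw,circle] (b) at (3.2,0) {$X_{13}$};
\node[draw,circle] (c) at (1.6,2.6) {$X_{23}$};
\draw (a) -- node[below] {$1$} (b);
\draw (a) -- node[left] {$2$} (c);
\draw (b) -- node[right] {$3$} (c);
\node[draw,circle] (p) at (6,0) {$X_{12}$};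
\node[draw,circle] (q) at (9.2,0) {$X_{13}$};
\node[draw,circle] (r) at (7.6,2.6) {$X_{23}$};
\node[draw,circle,inner sep=2pt] (z) at (7.6,0.9) {$z$};
\draw[very thick] (p) -- (q);
\draw[very thick] (z) -- (r);
\draw[dashed] (p) -- (r);
\draw[dashed] (q) -- (r);
\draw[dashed] (z) -- (p);
\draw[dashed] (z) -- (q);
\end{tikzpicture}
\caption{The triangle case of Lemma~\ref{lem:local}. Left: vertices of $X_{ij}$ see only the colors $i,j$, which forces the colors between the three sets. Right: the red/blue coloring with one new vertex $z$ (thick lines are red, dashed lines are blue). Inside $X_{12}$ and $X_{13}$ color $1$ becomes red; inside $X_{23}$ color $3$ becomes red; the other colors become blue.}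
\label{fig:triangle}
\end{figure}

Recolor as in Figure~\ref{fig:triangle}. On $X_{12}\cup X_{13}$, color $1$ becomes red and colors $2,3$ become blue. Inside $X_{23}$, color $3$ becomes red and color $2$ becomes blue. All edges between $X_{23}$ and $X_{12}\cup X_{13}$ are blue. The vertex $z$ is joined in red to $X_{23}$ and in blue to $X_{12}\cup X_{13}$.

All edges between $X_{12}\cup X_{13}$ and $X_{23}\cup\{z\}$ are blue, so a red clique lies in one of these two sets. In the first it is a clique of color $1$ and has at most $m-1$ vertices. In the second it has at most $1+\gamma_3\le m-\beta\le m-1$ vertices. A blue clique meets at most one of $X_{12},X_{13}$, in at most $\max(\alpha,\beta)\le m-1-\gamma_2$ vertices. Its remaining vertices are either at most $\gamma_2$ vertices of $X_{23}$ or the single vertex $z$. Since $\gamma_2\ge1$, it has at most $m-1$ vertices. The coloring is good.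
\end{proof}

\section{The clique inequality for $m\ge4$}\label{sec:cliques}

Let $m\ge4$ and $w=w_1$, that is, $w(v)=\max(0,3-c(v))$. Then $w(v)^2=9,4,1,0$ for $c(v)=0,1,2$ and $c(v)\ge3$. The new point is to show that a $1$-colored vertex in a clique displaces at least four $2$-colored vertices. The reason is that in a good coloring such a vertex can be replaced by a whole clique $K_{m-1}$ of the other color.

\begin{lemma}\label{lem:clique4}
Let $m\ge4$. Every clique $Z$ of $G$ satisfies $f(Z)\le r$.
\end{lemma}

\begin{proof}
If $Z$ contains an isolated vertex, then $|Z|=1$ and $f(Z)=9\le r$. Otherwise let $A$ and $B$ be the sets of $1$-colored and $2$-colored vertices of $Z$, and $a=|A|$, $b=|B|$. We must show that $4a+b\le r$. If $a=0$, apply Lemma~\ref{lem:local} to $B$, with $P(v)$ the set of colors incident with $v$, to get $b\le r$.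

Let $a\ge1$. The vertices of $A$ are pairwise adjacent, so they all have the same color, say red, and every edge of $Z$ that meets $A$ is red. Hence $a\le m-1$, and a red clique in $B$ has at most $m-1-a$ vertices, since it forms a red clique together with $A$. Every vertex of $B$ is incident with red and with exactly one other color, its \emph{second color}. Recolor all non-red edges inside $B$ blue. A non-red edge had the second color of both its ends, so a blue clique was monochromatic before, and it has at most $m-1$ vertices.

Let $m\ge5$. Add to $B$ a family of $a$ disjoint blue copies of $K_{m-1}$, and color red all edges between two copies and all edges between a copy and $B$. A red clique has at most one vertex in each copy and at most $m-1-a$ vertices in $B$, so at most $m-1$ vertices in total. A blue clique lies in $B$ or in one copy. The coloring is good, so $4a+b\le(m-1)a+b\le r$.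

Let $m=4$. The construction gives only $3a+b\le r$, so we bound $b$ directly, using $r=17$. If $a=3$, then $b=0$ and $4a+b=12$. If $a=2$, then $B$ has no red edge, so it is a blue clique, $b\le3$ and $4a+b\le11$. If $a=1$, then $B$ has no red $K_3$ and no blue $K_4$. For $v\in B$, the red neighbors of $v$ in $B$ span only blue edges, so there are at most $3$ of them. The blue neighbors of $v$ in $B$ span no red triangle and no blue triangle, so there are at most $R(K_3,2)-1=5$ of them. Hence $b\le1+3+5=9$ and $4a+b\le13$.
\end{proof}

\section{Integrality and the exact bound}\label{sec:integrality}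

Lemmas~\ref{lem:cs} and~\ref{lem:clique4} give $e(G)\le(1-\frac1r)\frac{n^2}2$ for $m\ge4$. This is not enough: for $r\ge17$ and $s=3$ the error \eqref{eq:rounding} is $3(r-3)/(2r)>1$. The loss occurs in the Cauchy--Schwarz inequality, which is tight only if $d(v)$ is proportional to $w(v)$. In $T(n,r)$ with $w=1$, however, $d(v)$ takes the two values $q$ and $q+1$. We therefore use instead the inequality $(d-q)(d-q-1)\ge0$, which holds for all integers $d$ and is tight at both values. Its weighted form leads to the quantity
\begin{equation}\label{eq:phi}
\varphi(v)=\frac{\big(d(v)-qw(v)\big)\big(d(v)-(q+1)w(v)\big)}{d(v)}=d(v)-(2q+1)w(v)+q(q+1)\frac{w(v)^2}{d(v)},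
\end{equation}
whose three terms are exactly those that we can sum over $v$.

\begin{lemma}\label{lem:identity}
For every $w\colon V(G)\to[0,\infty)$, with $K$ the random clique of Lemma~\ref{lem:random},
\begin{equation}\label{eq:identity}
2\big(t(n,r)-e(G)\big)=\sum_v\varphi(v)+(2q+1)(W-n)+q(q+1)\,\mathbb E[r-f(K)].
\end{equation}
\end{lemma}

\begin{proof}
Summing \eqref{eq:phi} and using Lemma~\ref{lem:random} gives
\[
\sum_v d(v)=\sum_v\varphi(v)+(2q+1)W-q(q+1)\,\mathbb E[f(K)].
\]
By \eqref{eq:edges} and \eqref{eq:turan}, $2(t(n,r)-e(G))=\sum_v d(v)-(2q+1)n+rq(q+1)$.
\end{proof}

The second and third terms of \eqref{eq:identity} are non-negative by \eqref{eq:W} and the clique inequality. The first term is the difficulty, since $\varphi(v)$ can be negative when $w(v)>1$. For $w=w_1$ a vertex of weight $w(v)>1$ loses at most $w(v)-1$, while a vertex of weight $0$ gains at least $1$.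

\begin{lemma}\label{lem:phi}
If $w(v)\in\{0,1,2,3\}$, then $\varphi(v)\ge1-w(v)$. If $q\ge1$ and $w(v)\in\{2,3\}$, the inequality is strict.
\end{lemma}

\begin{proof}
Write $d=d(v)$ and $w=w(v)$. If $w=0$, then $\varphi(v)=d\ge1$. If $w\ge1$, the numerator in \eqref{eq:phi} is $x(x-w)$ for the integer $x=d-qw$. This product is negative only for $0<x<w$, and its minimum over the integers is $0,-1,-2$ for $w=1,2,3$, that is, $1-w$. Hence $\varphi(v)\ge(1-w)/d\ge1-w$. Let $q\ge1$ and $w\ge2$. If $d\ge2$, then $(1-w)/d>1-w$. If $d=1$, both factors $1-qw$ and $1-(q+1)w$ are negative, so $\varphi(v)>0>1-w$.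
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} for $m\ge4$]
Take $w=w_1$. Since $\sum_v(1-w(v))=n-W$, we can rewrite \eqref{eq:identity} as
\begin{equation}\label{eq:three}
2\big(t(n,r)-e(G)\big)=\sum_v\big(\varphi(v)-1+w(v)\big)+2q(W-n)+q(q+1)\,\mathbb E[r-f(K)].
\end{equation}
The three terms are non-negative by Lemma~\ref{lem:phi}, by \eqref{eq:W} and by Lemma~\ref{lem:clique4}. So $e(G)\le t(n,r)$. Together with Section~\ref{sec:triangles}, this proves Theorem~\ref{thm:main}.
\end{proof}

\section{The extremal colorings}\label{sec:extremal}

\begin{proof}[Proof of Theorem~\ref{thm:extremal}]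
Since $n\ge r$, we have $q\ge1$. The left side of \eqref{eq:identity} is $0$.

\medskip\noindent\emph{Step 1: every vertex is $2$-colored.}
Let $m\ge4$ and $w=w_1$. All terms in \eqref{eq:three} vanish. Since $q\ge1$, this gives $W=n$, and the strict part of Lemma~\ref{lem:phi} gives $w(v)\le1$ for all $v$. So $w(v)=1$, that is, $c(v)=2$, for all $v$.

Let $m=3$ and $w=w_{1/2}$. The Cauchy--Schwarz argument of Section~\ref{sec:triangles} is not tight when $5\nmid n$, so we use \eqref{eq:identity} here too. The bound $\varphi\ge1-w$ is not available for $w=\frac12$; instead, the negative values of $\varphi$ are paid for by the slack in Lemma~\ref{lem:clique3}. Let $I$, $A$, $C$ be the sets of vertices with $c=0$, $c=1$, $c\ge3$. With $d=d(v)$, the minima of $x(x-w)$ found in the proof of Lemma~\ref{lem:phi} give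
\[
\begin{array}{ll}
w=2\ (v\in I):&\varphi(v)=(d-2q)(d-2q-2)/d\ge-1/d,\\[2pt]
w=\tfrac32\ (v\in A):&\varphi(v)=(2d-3q)(2d-3q-3)/(4d)\ge-1/(2d),\\[2pt]
w=1:&\varphi(v)=(d-q)(d-q-1)/d\ge0,\\[2pt]
w=\tfrac12:&\varphi(v)=(2d-q)(2d-q-1)/(4d)\ge0,\\[2pt]
w=0:&\varphi(v)=d>0 .
\end{array}
\]
Every non-empty clique $Z$ satisfies
\begin{equation}\label{eq:slack}
5-f(Z)\ge|Z\cap I|+\tfrac14|Z\cap A|+\tfrac14\,\mathbf 1[Z\cap C\ne\emptyset].
\end{equation}
Indeed, in the cases (i)--(v) of Lemma~\ref{lem:clique3} the left side is at least $1,\frac12,\frac34,\frac12,0$ and the right side is at most $1,\frac12,\frac12,\frac14,0$. Apply \eqref{eq:slack} to the random clique $K$, take expectations with Lemma~\ref{lem:random}, and use $q(q+1)\ge2$: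
\[
q(q+1)\,\mathbb E[5-f(K)]\ge2\sum_{v\in I}\frac1{d(v)}+\frac12\sum_{v\in A}\frac1{d(v)}+\frac12\,\mathbb P(K\cap C\ne\emptyset).
\]
Adding $\sum_v\varphi(v)\ge-\sum_{v\in I}1/d(v)-\frac12\sum_{v\in A}1/d(v)$, we obtain from \eqref{eq:identity}
\[
0\ge(2q+1)(W-n)+\sum_{v\in I}\frac1{d(v)}+\frac12\,\mathbb P(K\cap C\ne\emptyset).
\]
All three terms are non-negative, so $W=n$, $I=\emptyset$, and $C=\emptyset$ because every vertex lies in $K$ with positive probability. Now all vertices have $c\in\{1,2\}$, so $W=n+\frac12|A|$, and $A=\emptyset$.

\medskip\noindent\emph{Step 2: $G\cong T(n,r)$.}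
Let $P(v)$ be the set of the two colors incident with $v$. Every clique of $G$ satisfies the hypotheses of Lemma~\ref{lem:local}, so $G$ contains no $K_{r+1}$. Since $e(G)=t(n,r)$, the equality case of Tur\'an's theorem gives $G\cong T(n,r)$.

\medskip\noindent\emph{Step 3: there are exactly two colors.}
Since $n\ge r$, all $r$ classes of $T(n,r)$ are non-empty. Two vertices in different classes therefore lie in a common clique with $r$ vertices, one from each class, and on such a clique $P$ is constant by the second part of Lemma~\ref{lem:local}. Two vertices in the same class have the same set $P$ as any vertex of another class, and there is another class since $r\ge2$. So $P$ is constant on $V(G)$: exactly two colors are used and every vertex is incident with both.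

\medskip
Conversely, a $2$-coloring of $T(n,r)$ without a monochromatic $K_m$ is $2$-mean and has $t(n,r)$ edges, so it is extremal by Theorem~\ref{thm:main}.
\end{proof}

\begin{remark}
For $n<r$ the extremal graph is $K_n$, but the coloring may use more than two colors. For $m=3$ and $n=4$, give two disjoint edges of $K_4$ the colors $2$ and $3$ and the remaining $4$-cycle the color $1$. Every vertex is $2$-colored, there is no monochromatic triangle, and three colors appear. This coloring also attains the bound $r-1$ of Lemma~\ref{lem:local} for $m=3$.
\end{remark}

\section{Larger means and other graphs}\label{sec:threshold}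

\begin{proof}[Proof of Theorem~\ref{thm:threshold}]
(a) In a $\rho$-mean coloring with $\rho<2+\frac1n$, the integer $\sum_vc(v)$ is smaller than $2n+1$, so the coloring is $2$-mean. Conversely, a $2$-mean coloring is $\rho$-mean for $\rho\ge2$. Theorem~\ref{thm:main} applies.

(b) Take a blow-up coloring of $T(n,r)$ with two colors. Since $n\ge r+1$, some class has two vertices; join them by an edge of a third color. Then $\sum_vc(v)\le2n+2\le\rho n$. The edges of the first two colors are unchanged and the third color has a single edge, so there is no monochromatic $K_m$, as $m\ge3$.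

(c) Let $\delta=\min(\rho-2,1/r)$ and $k=\lfloor\delta n\rfloor$. A largest class of $T(n,r)$ has at least $n/r\ge k$ vertices. In the blow-up coloring, choose $k$ vertices of this class and add a copy of $T(k,2)$ on them in a third color. Then $\sum_vc(v)\le2n+k\le\rho n$, and the third color forms a bipartite graph, so there is no monochromatic $K_m$. The number of new edges is $\lfloor k^2/4\rfloor\ge(k^2-1)/4$. For $n\ge4/\delta$ we have $k\ge\delta n-1\ge\frac34\delta n\ge3$, so $(k^2-1)/4\ge\frac29k^2\ge\frac18\delta^2n^2$. Take $\varepsilon=\delta^2/8$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:H}]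
Yuster \cite{Yuster} proved that
\[
RT(n,H,\rho\text{-mean})\le RT(n,K_{\chi(H)},\rho\text{-mean})+o(n^2).
\]
With $\rho=2$ and $\chi(H)=m$, Theorem~\ref{thm:main} gives $RT(n,H,2\text{-mean})\le t(n,r)+o(n^2)$. Since $\omega(H)=m$, the graph $H$ contains $K_m$, so a blow-up coloring of $T(n,r)$ with two colors has no monochromatic copy of $H$, and $RT(n,H,2\text{-mean})\ge t(n,r)$. By \eqref{eq:rounding}, $t(n,r)$ differs from $(1-\frac1r)\frac{n^2}2$ by less than $r$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{GG}
Greenwood and Gleason, 1955.

\bibitem{Yuster}
Raphael Yuster, \emph{Mean Ramsey--Tur\'an numbers}, J. Graph Theory 53 (2006); arXiv:math/0408108 (2004).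

\end{thebibliography}
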